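\title{Every $K_4$-free graph belongs to a common pair}

\begin{abstract}
A pair of graphs $(H_1,H_2)$ is $(p,1-p)$-common if the random red/blue coloring with red probability $p$ asymptotically minimizes a natural weighted sum of the density of red copies of $H_1$ and the density of blue copies of $H_2$. It is known that both graphs of such a pair are $K_4$-free. We prove the converse conjecture: every $K_4$-free graph $H_1$ has a partner $H_2$ for some $p$. More precisely, we determine the values of $p$ that occur. If $H_1$ is triangle-free, every $p\in(0,1)$ occurs. If $H_1$ contains a triangle, $p$ occurs if and only if $((1-p)/p)^2$ is rational and $p^{e(H_1)}$ is smaller than the least density of red copies of $H_1$ in a coloring without blue triangles. The partner is a disjoint union of copies of $K_{N,N,N}$ and $K_{N,N}$.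
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{Common pairs}

All graphs are finite and simple and have at least one edge. We write $v(H)$, $e(H)$, $c_3(H)$ and $c_4(H)$ for the numbers of vertices, edges, triangles and $4$-cycles of $H$, and we call $H$ \emph{$F$-free} if it has no subgraph isomorphic to $F$. A \emph{graphon} is a symmetric measurable function $W:[0,1]^2\to[0,1]$. For a graph $H$ with vertex set $\{1,\dots,k\}$, the \emph{homomorphism density} of $H$ in $W$ is
\[
t(H,W)=\int_{[0,1]^k}\prod_{ij\in E(H)}W(x_i,x_j)\,dx_1\cdots dx_k .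
\]
We think of $W$ as a limit of red/blue colorings of the edges of large complete graphs, with $W$ the red part and $1-W$ the blue part. Then $t(H_1,W)$ is the density of red copies of $H_1$ and $t(H_2,1-W)$ is the density of blue copies of $H_2$. The constant graphon $W\equiv p$ corresponds to the random coloring in which each edge is red with probability $p$, and $t(H,p)=p^{e(H)}$.

\begin{definition}\label{def:common}
Let $p\in(0,1)$ and $q=1-p$. A pair $(H_1,H_2)$ of graphs, with $e_1$ and $e_2$ edges, is \emph{$(p,q)$-common} if for every graphon $W$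
\[
\frac{t(H_1,W)}{e_1\,p^{e_1-1}}+\frac{t(H_2,1-W)}{e_2\,q^{e_2-1}}\ \ge\ \frac{p}{e_1}+\frac{q}{e_2}.
\]
In this case we call $H_2$ a \emph{partner} of $H_1$ at $p$.
\end{definition}

The right-hand side is the value of the left-hand side at $W\equiv p$, so the definition asks that no coloring beat the random one. The difference of the two sides is
\begin{equation}\label{eq:D}
D(W)=\frac{p}{e_1}\Big(\frac{t(H_1,W)}{p^{e_1}}-1\Big)+\frac{q}{e_2}\Big(\frac{t(H_2,1-W)}{q^{e_2}}-1\Big),
\end{equation}
and we call the two summands the \emph{red term} and the \emph{blue term}. The weights are explained by the constant graphons. For $W\equiv p+u$, Bernoulli's inequality gives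
\[
D(W)=\frac p{e_1}\Big(\Big(1+\frac up\Big)^{e_1}-1\Big)+\frac q{e_2}\Big(\Big(1-\frac uq\Big)^{e_2}-1\Big)\ \ge\ u-u=0 .
\]
The weights make the terms linear in $u$ cancel, so that among the constants $p$ is always a minimizer. The question is whether a structured coloring does better.

Three cases can be settled at once. For $H_1=H_2=K_2$ we have $D\equiv0$. If $H_1$ and $H_2$ are complete bipartite, then $t(K_{i,j},W)\ge t(K_2,W)^{ij}$ (Lemma~\ref{lem:mono}(a) below) shows that $D(W)$ is at least the value of $D$ at the constant graphon with the same edge density, so the pair is $(p,q)$-common for every $p$. For triangles, expand the product defining $t(K_3,1-W)$ and put $x=t(K_2,W)$; since $t(K_{1,2},W)=\int(\int W(y,z)\,dz)^2dy\ge x^2$,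
\begin{equation}\label{eq:triangles}
t(K_3,W)+t(K_3,1-W)=1-3x+3t(K_{1,2},W)\ \ge\ \tfrac14+3\big(x-\tfrac12\big)^2\ \ge\ \tfrac14 ,
\end{equation}
and this is the statement that $(K_3,K_3)$ is $(\frac12,\frac12)$-common.

Not every graph has a partner. It is known that if $(H_1,H_2)$ is $(p,q)$-common for some $p\in(0,1)$, then both $H_1$ and $H_2$ are $K_4$-free. The conjecture that we address, posed in \cite{BMN}, is that this is the only restriction on a single graph:

\begin{quote}
\emph{If $H_1$ is $K_4$-free, then there exist a graph $H_2$ and $p\in(0,1)$ such that $(H_1,H_2)$ is $(p,1-p)$-common.}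
\end{quote}

A positive answer is plausible because $H_2$ is at our disposal. The red term in \eqref{eq:D} is never below $-p/e_1$, while for a large graph $H_2$ the blue term is never below the small number $-q/e_2$ and becomes very large once the blue part is denser than random in a way that $H_2$ detects. The difficulty is that a single graph $H_2$ must detect every coloring that is poor in red copies of $H_1$, including those arbitrarily close to the random one.

\subsection*{Results}

\begin{theorem}\label{thm:A}
If $H_1$ is $K_4$-free, there are a graph $H_2$ and $p\in(0,1)$ such that $(H_1,H_2)$ is $(p,1-p)$-common.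
\end{theorem}

The proof determines which $p$ occur. For a graph $H$ let
\[
m(H)=\min\{t(H,1-V):\ V\text{ a graphon with } t(K_3,V)=0\},
\]
the least density of red copies of $H$ in a coloring without blue triangles. By Lemma~\ref{lem:m}, the minimum exists and is positive.

\begin{theorem}\label{thm:B}
Let $H_1$ be a $K_4$-free graph, $p\in(0,1)$ and $q=1-p$.
\begin{enumerate}
\item[(1)] If $H_1$ is triangle-free, then for every $p\in(0,1)$ some $H_2$ makes $(H_1,H_2)$ $(p,q)$-common.
\item[(2)] If $H_1$ contains a triangle, such an $H_2$ exists if and only if $(q/p)^2\in\mathbb Q$ and $p^{e(H_1)}<m(H_1)$.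
\end{enumerate}
In all cases of existence, $H_2$ can be taken to be a disjoint union of copies of $K_{N,N,N}$ and of $K_{N,N}$ for some $N$ (of $K_{N,N}$ only in case \textup{(1)}), with equality in the defining inequality only for $W=p$ almost everywhere.
\end{theorem}

Theorem~\ref{thm:A} follows. In case (1) any $p$ will do. In case (2) take $p=1/j$ with a large integer $j\ge2$: then $q/p=j-1$ is an integer, and $p^{e(H_1)}<m(H_1)$ because $m(H_1)>0$. Together with the known result quoted above, this shows that a graph has a partner at some $p$ if and only if it is $K_4$-free.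

\begin{example}\label{ex:K3}
We have $m(K_3)=\frac14$. The lower bound is \eqref{eq:triangles}. For equality let $V$ be the balanced complete bipartite graphon, equal to $1$ when $x$ and $y$ lie in different halves of $[0,1]$ and to $0$ otherwise: it has no triangles, and $t(K_3,1-V)$ is the probability $\frac14$ that three random points lie in the same half. So $K_3$ has a partner at $p$ if and only if $p<4^{-1/3}$ and $(q/p)^2\in\mathbb Q$.
\end{example}

Section~\ref{sec:nec} proves that the two conditions in part (2) are necessary. Section~\ref{sec:partner} constructs the partner, tests it on $H_1=K_3$, and describes the plan of the proof of sufficiency, which occupies Sections~\ref{sec:multi}--\ref{sec:end}.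

\section{Background}\label{sec:background}

\subsection*{Kernels} A \emph{kernel} is a bounded symmetric measurable function $Y:[0,1]^2\to\mathbb R$, and $t(F,Y)$ is defined by the same integral as for graphons. Directly from the definition, isolated vertices do not affect $t(F,Y)$; for disjoint unions $t(F\sqcup F',Y)=t(F,Y)\,t(F',Y)$; and $t(F,\lambda Y)=\lambda^{e(F)}t(F,Y)$. Multiplying out the product over the edges gives the \emph{edge expansion}: for real $\theta$,
\begin{equation}\label{eq:expansion}
t(H,\theta+Y)=\sum_{A\subseteq E(H)}\theta^{\,e(H)-|A|}\,t(H[A],Y),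
\end{equation}
where $H[A]$ is the graph formed by the edges in $A$ and their endpoints, and $t(H[\emptyset],Y)=1$. If $W$ is a graphon and $F$ is a subgraph of $H$, then $t(H,W)\le t(F,W)$, since the extra factors lie in $[0,1]$.

\subsection*{Compactness} The cut norm of a kernel is $\|Y\|_\square=\sup_{S,T}|\int_{S\times T}Y|$, over measurable $S,T\subseteq[0,1]$. The cut distance of graphons $W,W'$ is the infimum of $\|W-W'(\pi(\cdot),\pi(\cdot))\|_\square$ over measure-preserving bijections $\pi$ of $[0,1]$, and graphons at distance $0$ are called weakly isomorphic. We use two standard facts of Lov\'asz and Szegedy: the space $\mathcal W$ of graphons modulo weak isomorphism is compact in the cut distance, and $W\mapsto t(F,W)$ is a continuous function on $\mathcal W$ for every graph $F$. By \eqref{eq:expansion}, $t(F,1-W)$ and $t(F,W-t(K_2,W))$ are polynomials in homomorphism densities of $W$, so they are continuous functions on $\mathcal W$ as well.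

\begin{lemma}\label{lem:m}
For every graph $H$ the minimum defining $m(H)$ exists, and $m(H)>0$.
\end{lemma}

\begin{proof}
The set $\{V\in\mathcal W:t(K_3,V)=0\}$ is closed and contains $V\equiv0$, so the continuous function $t(H,1-V)$ attains its minimum on it. Suppose that $t(K_3,V)=0=t(H,1-V)$. By Ramsey's theorem there is an $n$ such that every graph on $n$ vertices contains a triangle or an independent set of size $v(H)$. Sample the $V$-random graph on $n$ vertices: choose $x_1,\dots,x_n$ independently and uniformly in $[0,1]$, and then join $i$ and $j$ with probability $V(x_i,x_j)$, independently for all pairs. A given triple spans a triangle with probability $t(K_3,V)=0$, and a given injective placement of $V(H)$ sends all edges of $H$ to non-edges with probability $t(H,1-V)=0$. So almost surely there is no triangle and no independent set of size $v(H)$, a contradiction.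
\end{proof}

\subsection*{Elementary inequalities} We use Jensen's inequality in the form $\mathbb E[Z^m]\ge(\mathbb E Z)^m$ for a random variable $Z\ge0$ and real $m\ge1$; Bernoulli's inequality $(1+x)^j\ge1+jx$ for $x\ge-1$ and integers $j\ge0$; and
\begin{equation}\label{eq:log}
\log(1+x)\ge \tfrac x2\quad(0\le x\le1),\qquad \log(1+x)\ge x-x^2\quad(x\ge-\tfrac12).
\end{equation}
The first holds by concavity, as $\log2>\frac12$. For the second, the difference of the two sides vanishes at $0$ and has derivative $x(1+2x)/(1+x)$, so on $[-\frac12,\infty)$ its minimum is at $0$. We put $\log0=-\infty$ and $e^{-\infty}=0$.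

\section{Two obstructions}\label{sec:nec}

Each condition in Theorem~\ref{thm:B}(2) comes from one family of colorings: a small perturbation of $W\equiv p$ for the first, and colorings without blue triangles for the second.

\begin{proposition}\label{prop:nec}
Let $(H_1,H_2)$ be $(p,q)$-common. Then
\begin{equation}\label{eq:balance}
\frac{c_3(H_2)}{e_2}=\frac{c_3(H_1)}{e_1}\Big(\frac qp\Big)^2 .
\end{equation}
If $H_1$ contains a triangle, then $(q/p)^2\in\mathbb Q$ and $p^{e_1}<m(H_1)$.
\end{proposition}

\begin{proof}
Let $f=1$ on $[0,\frac12)$ and $f=-1$ on $[\frac12,1]$, let $U(x,y)=\varepsilon f(x)f(y)$ with $|\varepsilon|\le\min(p,q)$, and let $W=p+U$. For a graph $F$ with degrees $d_F(v)$ we have $t(F,U)=\varepsilon^{e(F)}\prod_v\int f^{d_F(v)}$, which is $\varepsilon^{e(F)}$ if all degrees are even and $0$ otherwise. A graph with all degrees even is an edge-disjoint union of cycles, so the nonempty edge sets with at most four edges that contribute to \eqref{eq:expansion} are the triangles and the $4$-cycles. Expanding $t(H_1,p+U)$ and $t(H_2,q-U)$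 in \eqref{eq:D},
\begin{equation}\label{eq:rankone}
D(W)=\varepsilon^3\Big(\frac{c_3(H_1)}{e_1p^2}-\frac{c_3(H_2)}{e_2q^2}\Big)+\varepsilon^4\Big(\frac{c_4(H_1)}{e_1p^3}+\frac{c_4(H_2)}{e_2q^3}\Big)+O(|\varepsilon|^5).
\end{equation}
Both signs of $\varepsilon$ are allowed, so $D\ge0$ forces the coefficient of $\varepsilon^3$ to vanish. This is \eqref{eq:balance}.

Now let $c_3(H_1)>0$. Then \eqref{eq:balance} gives $(q/p)^2\in\mathbb Q$ and $c_3(H_2)>0$. Let $V$ attain the minimum defining $m(H_1)$. Since $H_2$ contains a triangle, $t(H_2,V)\le t(K_3,V)=0$, and the defining inequality for $W=1-V$ reads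
\[
m(H_1)=t(H_1,1-V)\ \ge\ e_1p^{e_1-1}\Big(\frac p{e_1}+\frac q{e_2}\Big)>p^{e_1}. \qedhere
\]
\end{proof}

This proves the ``only if'' part of Theorem~\ref{thm:B}(2). It also corrects the natural first guess for a partner: a large bipartite graph cannot work when $H_1$ has a triangle, because the number of triangles per edge of $H_2$ is prescribed exactly. Once $H_2$ has triangles, it is blind to triangle-free blue parts, and these must be handled by the red term alone.

\section{The partner graph}\label{sec:partner}

From now on we fix a $K_4$-free graph $H_1$ with $e_1$ edges and a value of $p$ as in Theorem~\ref{thm:B}: arbitrary if $c_3(H_1)=0$, and with $(q/p)^2\in\mathbb Q$ and $p^{e_1}<m(H_1)$ if $c_3(H_1)>0$. The number of triangles per edge required by \eqref{eq:balance} is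
\[
\rho=\frac{c_3(H_1)}{e_1}\Big(\frac qp\Big)^2\in\mathbb Q ,
\]
and $\rho=0$ exactly when $H_1$ is triangle-free. Write $\rho=a/b$ with integers $a\ge0$, $b\ge1$, taking $a=0$, $b=1$ if $\rho=0$.

\subsection*{Construction}
Complete bipartite graphs are good at detecting structure, but they have no triangles. We want to add $\rho$ triangles per edge while spending as small a fraction of the edges as possible, and without creating a $K_4$. The graph $K_{N,N,N}$ does this: it is $K_4$-free and has $N^3$ triangles on only $3N^2$ edges. For an integer $N>3\rho$ let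
\[
H^{(N)}=a\,K_{N,N,N}\ \sqcup\ (bN-3a)\,K_{N,N},
\]
where $jF$ denotes $j$ disjoint copies of $F$. This graph has $3aN^2+(bN-3a)N^2=bN^3$ edges and $aN^3$ triangles, so it has $\rho$ triangles per edge, and the tripartite components carry the fraction $3\rho/N$ of the edges. This is the only place where the rationality of $\rho$ is used. The partner will be $H_2=MH^{(N)}$ for suitable $N$ and $M$, with $e_2=MbN^3$ edges.

Densities of disjoint unions multiply, so the natural quantity is the logarithm of the density per edge. For a kernel $V\ge0$ write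
\[
S(i,j)=t(K_{i,j},V),\qquad T(i,j,l)=t(K_{i,j,l},V),\qquad \sigma_n(V)=n^{-2}\log S(n,n),
\]
and for integers $n\ge1$ and $k\ge1$ with $k>3\rho$ put
\begin{equation}\label{eq:phi}
\varphi_{k,n}(V)=\frac{\rho}{k^3}\log T(k,k,k)+\Big(1-\frac{3\rho}{k}\Big)\sigma_n(V)-\log q\ \in[-\infty,\infty),
\end{equation}
where the first term is omitted if $\rho=0$. If a disjoint union $F$ of copies of $K_{k,k,k}$ and $K_{n,n}$ has $\rho$ triangles per edge, then it has $\rho e(F)/k^3$ tripartite components and $(1-3\rho/k)e(F)/n^2$ bipartite ones, so $t(F,V)/q^{e(F)}=\exp(e(F)\varphi_{k,n}(V))$. In particular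
\begin{equation}\label{eq:HN}
\frac{t(H^{(N)},V)}{q^{bN^3}}=e^{bN^3\varphi_{N,N}(V)},
\end{equation}
and for $H_2=MH^{(N)}$ and $V=1-W$,
\begin{equation}\label{eq:Dphi}
D(W)=\frac p{e_1}\Big(\frac{t(H_1,W)}{p^{e_1}}-1\Big)+\frac q{e_2}\Big(e^{e_2\varphi_{N,N}(V)}-1\Big).
\end{equation}

\subsection*{A test case: the triangle}
Let $H_1=K_3$, so $\rho=\frac13(q/p)^2$ and $p^3<\frac14$. For instance, $p=\frac35$ gives $\rho=\frac4{27}$ and $H^{(N)}=4K_{N,N,N}\sqcup(27N-12)K_{N,N}$.

\emph{Far from the constant.} Let the blue part $V$ equal $\alpha$ when $x,y$ lie in the same half of $[0,1]$ and $\beta$ otherwise. Three random points lie in one half with probability $\frac14$, so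
\[
t(K_3,1-V)=\tfrac14(1-\alpha)^3+\tfrac34(1-\alpha)(1-\beta)^2 .
\]
Suppose that the red term does not help, that is, $t(K_3,1-V)\le p^3$, and that $(\alpha,\beta)\ne(q,q)$. Then $\mu:=\max(\alpha,\beta)>q$, since otherwise the formula exceeds $p^3$; and $\alpha>0$, since otherwise it is at least $\frac14>p^3$. Placing the two sides of $K_{N,N}$ in suitable halves gives $S(N,N)\ge2^{-2N}\mu^{N^2}$, and placing all of $K_{N,N,N}$ in one half gives $T(N,N,N)\ge2^{-3N}\alpha^{3N^2}$. Hence
\[
\varphi_{N,N}(V)\ \ge\ \frac{3\rho}N\log\alpha+\Big(1-\frac{3\rho}N\Big)\log\mu-\log q-O\Big(\frac1N\Big)\ \longrightarrow\ \log\frac\mu q>0 .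
\]
Confining the vertices to a region costs a factor exponential in the number of vertices, which is negligible against the number of edges, so $K_{N,N}$ sees the largest value of $V$. The tripartite components may have a poor density per edge, but they carry a vanishing fraction of the edges. Once $\varphi_{N,N}(V)>0$, the blue term in \eqref{eq:Dphi} tends to infinity with $M$. Lemma~\ref{lem:growth} extends this computation to all graphons.

\emph{Near the constant.} Let $W=p+Y$ with $\int Y(x,y)\,dy=0$ for all $x$. In the edge expansion every edge set with a vertex of degree one contributes $0$. So $t(K_3,W)=p^3+\tau$ with $\tau=t(K_3,Y)$, and the red term equals $\tau/(3p^2)$, which can be negative. The blue term is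
\[
\frac q{e_2}\sum_{\emptyset\ne A\subseteq E(H_2)}\Big(-\frac1q\Big)^{|A|}t(H_2[A],Y).
\]
The triangles of $H_2$ contribute $-\rho\tau/q^2=-\tau/(3p^2)$ and cancel the red term. The $4$-cycles contribute $c_4(H_2)\,t(C_4,Y)/(e_2q^3)$, which is nonnegative, with a large coefficient: $K_{N,N}$ has $\binom N2^2/N^2=(N-1)^2/4$ four-cycles per edge. For the perturbation in \eqref{eq:rankone} everything else is of higher order. In general it is not. A kernel $Y$ can be close to $0$ in the cut norm while $|Y|$ is not small anywhere, and then an edge set with many edges need not contribute less than a $4$-cycle. We shall prove (Lemma~\ref{lem:count}) that in the present situation every remaining $K_4$-free edge set satisfies $|t(H_2[A],Y)|\le t(C_4,Y)$. But the number of such sets is exponential in $e_2$, and summing this bound destroys the gain.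

\subsection*{Plan of the proof}
The remedy is to separate the two roles of $N$, and this is why $\varphi_{k,n}$ has two indices. We expand only $H_1$ and $K_{k_0,k_0,k_0}$ for a fixed $k_0>3\rho$; this produces the triangle terms and an error with a fixed constant (Section~\ref{sec:count}). The bipartite part is not expanded over edges: a different expansion with nonnegative terms gives a gain with a coefficient that grows with $n$ (Section~\ref{sec:gain}). For a large $n_0$ the gain beats the error in a neighborhood of the constant graphon (Section~\ref{sec:local}).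

Outside this neighborhood, compactness and the growth of $\varphi_{N,N}$ provide $N$ and $M$ (Section~\ref{sec:end}). This looks circular, since $N$ and $M$ depend on the neighborhood, while the local estimate is needed for the final graph $MH^{(N)}$. The circle is broken by monotonicity: $\varphi_{N,N}\ge\varphi_{k_0,n_0}$ for all $N\ge n_0\ge k_0$ (Lemma~\ref{lem:mono}), and the blue term in \eqref{eq:Dphi} does not decrease when $e_2$ grows and $\varphi$ is kept fixed. So a single local estimate serves all larger $N$ and all $M$.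

\section{Densities of complete multipartite graphs}\label{sec:multi}

\begin{lemma}[monotonicity]\label{lem:mono}
Let $V\ge0$ be a kernel.
\begin{enumerate}
\item[(a)] $S(i,j)^{1/(ij)}$ is nondecreasing in $i$ and in $j$.
\item[(b)] If $k_0\ge1$, $3\rho<k_0\le k\le n$ and $n_0\le n$, then $\varphi_{k,n}(V)\ge\varphi_{k_0,n_0}(V)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Given the variables $y_1,\dots,y_j$ of one side, the $i$ variables of the other side are independent, so $S(i,j)=\mathbb E[Z^i]$ with $Z=\int\prod_lV(x,y_l)\,dx$. For $i'\ge i$, Jensen's inequality gives $S(i',j)\ge S(i,j)^{i'/i}$. The claim for $j$ follows by symmetry.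

(b) By (a), $\sigma_n\ge\sigma_{n_0}$, and its coefficient $1-3\rho/k_0$ is positive, so $\varphi_{k_0,n}\ge\varphi_{k_0,n_0}$. It remains to show $\varphi_{k,n}\ge\varphi_{k_0,n}$. If $\rho=0$ the two sides are equal. Let $\rho>0$. We may assume $T(k_0,k_0,k_0)>0$, since otherwise $\varphi_{k_0,n}=-\infty$. Then $\|V\|_1=S(1,1)>0$, and by (a) all $S(i,j)$ are positive.

We enlarge one part at a time. Let $y_1,\dots,y_j$ and $z_1,\dots,z_l$ be the variables of two parts, chosen with the probability density $\prod_{a',b'}V(y_{a'},z_{b'})/S(j,l)$, and let $Z=\int\prod_{a'}V(x,y_{a'})\prod_{b'}V(x,z_{b'})\,dx$. Then $T(i,j,l)=S(j,l)\,\mathbb E[Z^i]$. With $m=k/k_0\ge1$, Jensen's inequality gives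
\[
T(k,j,l)\ \ge\ S(j,l)\big(\mathbb E[Z^{k_0}]\big)^m=S(j,l)^{1-m}\,T(k_0,j,l)^m .
\]
Apply this to $T(k,k,k)$, then to the second part of $T(k_0,k,k)$, then to the third part of $T(k_0,k_0,k)$:
\begin{multline*}
\log T(k,k,k)\ \ge\ m^3\log T(k_0,k_0,k_0)\\
-(m-1)\big[\log S(k,k)+m\log S(k_0,k)+m^2\log S(k_0,k_0)\big].
\end{multline*}
The bipartite densities enter with a negative sign and must be bounded from above. Since $k_0\le k\le n$, part (a) gives $\log S(i,j)\le ij\,\sigma_n$ for $i,j\in\{k_0,k\}$, so the bracket is at most $(k^2+mk_0k+m^2k_0^2)\sigma_n=3k^2\sigma_n$. Divide by $k^3$ and use $m^3/k^3=1/k_0^3$ and $(m-1)/k=\frac1{k_0}-\frac1k$: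
\[
\frac1{k^3}\log T(k,k,k)\ \ge\ \frac1{k_0^3}\log T(k_0,k_0,k_0)-3\Big(\frac1{k_0}-\frac1k\Big)\sigma_n .
\]
Passing from $k_0$ to $k$ raises the coefficient of $\sigma_n$ in \eqref{eq:phi} by $3\rho(\frac1{k_0}-\frac1k)$, which compensates $\rho$ times the last term exactly. Hence $\varphi_{k,n}\ge\varphi_{k_0,n}$.
\end{proof}

In the test case the region where $V$ is large was a product of intervals. In general it is only a set of positive measure, and we need to know that it contains a random $k\times k$ or $k\times k\times k$ grid with a probability that is not exponentially small in the number of grid points.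

\begin{lemma}[random grids]\label{lem:grid}
Let $r\ge2$ and let $E\subseteq[0,1]^r$ have positive measure. Let $P_k(E)$ be the probability that, for independent uniform points $x^{(i)}_j\in[0,1]$ with $1\le i\le r$ and $1\le j\le k$, all $k^r$ tuples $(x^{(1)}_{j_1},\dots,x^{(r)}_{j_r})$ lie in $E$. Then $k^{-r}\log P_k(E)\to0$ as $k\to\infty$.
\end{lemma}

\begin{proof}
Since $P_k(E)\le1$, only a lower bound is needed. Fix an integer $\ell\ge1$. By the Lebesgue density theorem, for almost every point of $E$ the proportion of $E$ in a cube centered at the point tends to $1$ as the cube shrinks. So there is a cube $B=I_1\times\dots\times I_r\subseteq[0,1]^r$ with $|E\cap B|\ge(1-\frac1{2\ell^r})|B|$. Let $P(k_1,\dots,k_r)$ be the probability that all tuples lie in $E$ when $k_i$ points are chosen uniformly in $I_i$. Each tuple is uniform in $B$, so the union bound gives $P(\ell,\dots,\ell)\ge\frac12$.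

Fix $i$ and condition on the points in the other coordinates. Let $Z$ be the proportion of $x\in I_i$ such that all tuples with $i$-th entry $x$ lie in $E$. Then $P(k_1,\dots,k_r)=\mathbb E[Z^{k_i}]$, and by Jensen's inequality replacing $k_i$ by $mk_i$ gives a probability that is at least $P(k_1,\dots,k_r)^m$. Doing this in each coordinate, $P(m\ell,\dots,m\ell)\ge2^{-m^r}$.

Let $m=\lceil k/\ell\rceil$. All $rk$ points fall into their intervals $I_i$ with probability $|B|^k$, and $k\le m\ell$, so
\[
P_k(E)\ \ge\ |B|^kP(k,\dots,k)\ \ge\ |B|^kP(m\ell,\dots,m\ell)\ \ge\ |B|^k\,2^{-m^r}.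
\]
As $r\ge2$, we have $k^{-r}\log|B|^k\to0$, and $m/k\to1/\ell$. Thus $\liminf_kk^{-r}\log P_k(E)\ge-\ell^{-r}\log2$, and $\ell$ is arbitrary.
\end{proof}

\begin{lemma}[growth]\label{lem:growth}
Let $V$ be a graphon with $\|V\|_\infty>q$, and with $t(K_3,V)>0$ if $\rho>0$. Then $\varphi_{N,N}(V)>0$ for all large $N$.
\end{lemma}

\begin{proof}
Let $0<\lambda<\|V\|_\infty$. The set $E=\{V\ge\lambda\}\subseteq[0,1]^2$ has positive measure and $S(N,N)\ge\lambda^{N^2}P_N(E)$, so $\liminf_N\sigma_N\ge\log\lambda$ by Lemma~\ref{lem:grid}. Hence $\liminf_N\sigma_N\ge\log\|V\|_\infty$, and also $\sigma_N\le0$.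

If $\rho>0$, then $t(K_3,V)>0$, so for some $\lambda>0$ the set $E'$ of triples $(x,y,z)$ with $V(x,y),V(y,z),V(x,z)\ge\lambda$ has positive measure. If all $N^3$ triples formed from the three parts lie in $E'$, then each of the $3N^2$ edges of $K_{N,N,N}$ has value at least $\lambda$. So $T(N,N,N)\ge\lambda^{3N^2}P_N(E')$, and $\liminf_NN^{-3}\log T(N,N,N)\ge0$ by Lemma~\ref{lem:grid}. Inserting both bounds in \eqref{eq:phi}, $\liminf_N\varphi_{N,N}(V)\ge\log(\|V\|_\infty/q)>0$.
\end{proof}

Both hypotheses are needed: $\|V\|_\infty\le q$ gives $\varphi_{N,N}(V)\le0$ by \eqref{eq:HN}, and $t(K_3,V)=0$ with $\rho>0$ gives $\varphi_{N,N}(V)=-\infty$.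

\section{Counting $K_4$-free graphs in a kernel of mean zero}\label{sec:count}

In this section and the next, $Y$ is a kernel with $|Y|\le1$ and $\int Y=0$. We measure it by
\[
g(x)=\int Y(x,y)\,dy,\qquad s=\|g\|_2,\qquad \kappa=t(C_4,Y)^{1/2},\qquad \tau=t(K_3,Y),
\]
and by the norm $r$ of the operator $T_Y:f\mapsto\int Y(\cdot,y)f(y)\,dy$ on $L^2[0,1]$. Thus $s$ measures the irregularity of the degrees and $\kappa$ the distance from quasirandomness. Recall that the operator norm of an integral operator is at most the $L^2$ norm of its kernel, and that $\|T^2\|=\|T\|^2$ for self-adjoint $T$. The kernel of $T_Y^2$ is $N(x,z)=\int Y(x,y)Y(y,z)\,dy$, and $\|N\|_2^2=t(C_4,Y)$. Together with $g=T_Y1$ this gives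
\begin{equation}\label{eq:srk}
s\le r\le1,\qquad r^2\le\kappa\le1 .
\end{equation}
The error term in all estimates is
\[
Q=rs^2+s\kappa+\kappa^2\ \le\ 3\kappa ,
\]
where the bound uses $rs^2\le r^2\le\kappa$. Its form is what matters: for small $\kappa$, $Q$ is dominated by a small multiple of $s^2$ plus a large multiple of $\kappa^2$, which is the gain that the bipartite part will provide.

Two estimates drive the counting. Both allow weights at the vertices, which will come from the rest of the graph. For measurable $f$ with $|f|\le1$ let $N_f(x,z)=\int Y(x,y)f(y)Y(y,z)\,dy$, a weighted path of length two. Expanding the square and integrating over $x$ and $z$,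
\begin{equation}\label{eq:Nf}
\|N_f\|_2^2=\iint f(y)f(y')\,N(y,y')^2\,dy\,dy'\ \le\ \kappa^2 .
\end{equation}
For $|f_1|,|f_2|\le1$, call
\[
\tau_*(x)=\iint f_1(y)f_2(z)\,Y(x,y)Y(y,z)Y(x,z)\,dy\,dz
\]
a \emph{triangle function}. Integrating over $y$ first gives $|\tau_*(x)|\le\int|N_{f_1}(x,z)|\,dz$, so
\begin{equation}\label{eq:taustar}
\|\tau_*\|_1\le\|\tau_*\|_2\le\kappa,\qquad\text{and in particular}\qquad|\tau|\le\kappa .
\end{equation}

\begin{lemma}\label{lem:count}
Let $F$ be a $K_4$-free graph without isolated vertices that is neither a triangle nor a star $K_{1,j}$ with $j\ge2$. Then $|t(F,Y)|\le Q$.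
\end{lemma}

\begin{proof}
In each case we choose a set of \emph{free} vertices and fix the variables of all other vertices. An edge without free endpoints becomes a constant in $[-1,1]$, and the edges from a free vertex $x$ to fixed vertices combine into a weight $f_x(x)$ with $|f_x|\le1$; if all neighbors of $x$ are free, then $f_x\equiv1$. A bound for the integral over the free variables that holds for all such weights is a bound for $|t(F,Y)|$. The principle is that a free vertex with exactly two free neighbors produces a factor $N_f$, a triangle attached at one vertex produces a triangle function, and a leaf with a free neighbor $v$ produces $g(v)$. In each case we find two such small factors and bound everything else by $1$.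

\emph{Case 1: $F$ has a cycle of length at least $4$.} Let $x_1\dots x_\ell$ be a shortest such cycle, and let its vertices be free. If $\ell=4$, then, since $F$ is $K_4$-free, at most one of the two chords is an edge; after relabeling, $x_2x_4$ is not an edge. Integrate over $x_2$ and $x_4$, and bound the possible chord $x_1x_3$ and the weights at $x_1,x_3$ by $1$. By the Cauchy--Schwarz inequality and \eqref{eq:Nf} the integral is at most
\[
\iint|N_{f_2}(x_1,x_3)|\,|N_{f_4}(x_3,x_1)|\,dx_1dx_3\le\kappa^2 .
\]
If $\ell\ge5$, the cycle has no chord: a chord would split it into two cycles of lengths in $[3,\ell-1]$ with sum $\ell+2\ge7$, and the longer one would be a shorter cycle of length at least $4$. Integrate over $x_2$ and $x_4$ and bound the factors along the path $x_5\dots x_\ell x_1$ by $1$. The integral is at most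
\[
\int\Big(\int|N_{f_2}(x_1,x_3)|\,dx_1\Big)\Big(\int|N_{f_4}(x_3,x_5)|\,dx_5\Big)dx_3\le\|N_{f_2}\|_2\|N_{f_4}\|_2\le\kappa^2 .
\]

\emph{Case 2: all cycles are triangles, and there are two distinct triangles $T_1,T_2$.} Two triangles $xyz$ and $xyw$ on a common edge would give the $4$-cycle $xzyw$, so $T_1$ and $T_2$ share at most one vertex. Let their vertices be free.

Suppose $T_1=xyz$ and $T_2=xy'z'$ share the vertex $x$. An edge between $\{y,z\}$ and $\{y',z'\}$, say $yy'$, would give the $4$-cycle $xzyy'$, so there is none. Integrating over $y,z$ and over $y',z'$ gives two triangle functions of $x$, and the integral is at most $\int|\tau_*||\tau_*'|\le\kappa^2$.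

Suppose $T_1=aa'a''$ and $T_2=bb'b''$ are disjoint. There is at most one edge between them: edges $ab,ab'$ would give the $4$-cycle $abb''b'$ (and the same holds with the roles of $T_1,T_2$ exchanged), and edges $ab,a'b'$ would give $aa'b'b$. Label so that the only possible cross edge is $ab$. Integrate over $a',a''$ and $b',b''$ and bound the cross edge by $1$: the integral is at most $\|\tau_*\|_1\|\tau_*'\|_1\le\kappa^2$.

\emph{Case 3: the only cycle is a triangle $T$.} Since $F\ne K_3$ has no isolated vertices, deleting the three edges of $T$ leaves a forest with at least one edge. No component of this forest contains two vertices of $T$, since a path between them together with an edge of $T$ would be a second cycle; in particular a vertex outside $T$ has at most one neighbor in $T$. A component with an edge has two leaves, so one of them, $\ell_0$, lies outside $T$ and is a leaf of $F$. Let $v$ be its neighbor, and let $\ell_0$, $v$ and the vertices of $T$ be free. Integrating over $\ell_0$ gives $g(v)$. If $v\in T$, integrate over the other two vertices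 of $T$; the bound is $\int|g||\tau_*|\le s\kappa$. If $v\notin T$, let $x\in T$ be the neighbor of $v$ in $T$, or any vertex of $T$ if there is none. Integrate over the other two vertices of $T$ and bound the possible edge $vx$ by $1$; the bound is $\|g\|_1\|\tau_*\|_1\le s\kappa$.

\emph{Case 4: $F$ is a forest.} If a component is a single edge, then $t(F,Y)=0$ because $\int Y=0$. So let all components have at least two edges.

Suppose that some component is not a star. A tree whose longest path has length at most $2$ is a star, so a longest path $\ell_0vw\cdots v'\ell'$ in this component has length at least $3$, and $v'\ne v$. By maximality $\ell'$ is a leaf, and all neighbors of $v$ other than $w$ are leaves; let $j\ge1$ be their number. Let these leaves and $v,w,v',\ell'$ be free. Integrating over the $j$ leaves and then over $v$ gives $h(w)$ with $h=T_Y(g^j)$, and $\|h\|_2\le r\|g^j\|_2\le rs$ since $|g|\le1$. Integrating over $\ell'$ gives $g(v')$. If $v'=w$, the bound is $\int|h||g|\le rs^2$. If $v'\ne w$, bound the possible edge $wv'$ by $1$; the bound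 is $\|h\|_1\|g\|_1\le rs^2$.

Otherwise all components are stars with at least two edges, and there are at least two of them because $F$ is not such a star. Since $|t(K_{1,j},Y)|=|\int g^j|\le s^2$ for $j\ge2$, we get $|t(F,Y)|\le s^4\le rs^2$ by \eqref{eq:srk}.
\end{proof}

\begin{remark}\label{rem:K4}
The hypothesis that $F$ is $K_4$-free enters only in Case 1 with $\ell=4$, and $\int Y=0$ enters only for forests with a single-edge component. The following kernel, whose mean is small but not zero, shows that $K_4$ behaves differently. Identify $4^m$ equal intervals with the vectors $z\in\mathbb F_2^{2m}$, and let $Y(z,z')=(-1)^{\psi(z+z')}$ with $\psi(z)=\sum_{i=1}^m(z_{2i-1}^2+z_{2i-1}z_{2i}+z_{2i}^2)$. Then $\psi(z+z')=\psi(z)+\psi(z')+\omega(z,z')$ with the nondegenerate symmetric bilinear form $\omega(z,z')=\sum_i(z_{2i-1}z'_{2i}+z_{2i}z'_{2i-1})$, and $\mathbb E(-1)^\psi=(-\frac12)^m$, since each summand of $\psi$ vanishes at one of its four arguments. So $g\equiv(-\frac12)^m$ and $s=2^{-m}$. Let $z^1,\dots,z^4$ be independent uniform vectors. Summing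 $\psi(z^i+z^j)$ over the edges of the cycle $1234$ gives $\omega(z^1+z^3,z^2+z^4)$, so $\kappa^2=4^{-m}$ and $Q\le3\cdot4^{-m}$. Summing over the six edges of $K_4$ gives $3\sum_i\psi(z^i)+\sum_{i<j}\omega(z^i,z^j)=\psi(z^1+\dots+z^4)$, so $t(K_4,Y)=(-\frac12)^m$. This is of order $\kappa$ rather than $\kappa^2$, and negative for odd $m$.
\end{remark}

The graphs excluded from Lemma~\ref{lem:count} are harmless for different reasons. A star is only of order $s^2$, which is too large to be an error, but the stars at a vertex add up to something nonnegative. Triangles are kept as a main term.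

\begin{lemma}\label{lem:expand}
Let $H$ be a $K_4$-free graph, $\theta\in(0,1]$ and $\theta+Y\ge0$. Then
\[
\theta^{-e(H)}\,t(H,\theta+Y)\ \ge\ 1+c_3(H)\,\theta^{-3}\tau-(1+1/\theta)^{e(H)}Q .
\]
\end{lemma}

\begin{proof}
By \eqref{eq:expansion} the left-hand side is $\sum_A\theta^{-|A|}t(H[A],Y)$. The empty set contributes $1$ and the triangles contribute $c_3(H)\theta^{-3}\tau$. A star with at least two edges has a unique center, so these stars contribute
\[
\sum_{v}\sum_{j\ge2}\binom{d_H(v)}j\int\Big(\frac g\theta\Big)^j=\sum_v\int\Big[\Big(1+\frac g\theta\Big)^{d_H(v)}-1-d_H(v)\frac g\theta\Big]\ \ge\ 0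
\]
by Bernoulli's inequality, which applies because $\theta+g(x)=\int(\theta+Y(x,y))\,dy\ge0$. Every other $H[A]$ satisfies the hypotheses of Lemma~\ref{lem:count}, and $\sum_A\theta^{-|A|}=(1+1/\theta)^{e(H)}$.
\end{proof}

\section{The gain from $K_{2,n}$}\label{sec:gain}

The constant in Lemma~\ref{lem:expand} is exponential in $e(H)$, so the lemma is useless for the growing bipartite part. By Lemma~\ref{lem:mono}(a) it suffices to bound the density of $K_{2,n}$, which is the $n$-th moment of the codegree function. Splitting the codegree into the product of the degrees and a remainder gives a binomial expansion in which every term is an integral of a square.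

\begin{lemma}\label{lem:gain}
Let $0<d\le1$ with $d-Y\ge0$, and let $V'=1-Y/d$. If $n\ge2$ and $n\kappa\le1$, then
\[
\frac1{2n}\log t(K_{2,n},V')\ \ge\ \frac{n-1}{256}\,\kappa^2-\frac14\,n^3d^{-6}\kappa s^2 .
\]
\end{lemma}

\begin{proof}
Let $X=-Y/d$ and $\gamma=-g/d$, let $\alpha(x)=\int V'(x,z)\,dz=1+\gamma(x)\ge0$ be the degree function of $V'$, and let $w_x(z)=X(x,z)-\gamma(x)$. Then $V'(x,z)=\alpha(x)+w_x(z)$ and $\int w_x=0$, so the codegree is
\[
\int V'(x,z)V'(y,z)\,dz=\alpha(x)\alpha(y)+N_0(x,y),\qquad N_0(x,y)=\int w_x(z)w_y(z)\,dz .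
\]
Therefore
\[
t(K_{2,n},V')=\sum_{j=0}^n\binom nj\iint\big(\alpha(x)\alpha(y)\big)^{n-j}N_0(x,y)^j\,dx\,dy .
\]
For $j\ge1$, writing $N_0^j$ as an integral over $z_1,\dots,z_j$ shows that the $j$-th integral equals $\int_{[0,1]^j}\big(\int\alpha(x)^{n-j}\prod_{i\le j}w_x(z_i)\,dx\big)^2dz\ge0$. The term $j=0$ is $(\int\alpha^n)^2\ge(\int\alpha)^{2n}=1$. Keeping $j=0$ and $j=2$,
\begin{equation}\label{eq:j2}
t(K_{2,n},V')\ \ge\ 1+\binom n2\iint\big(\alpha(x)\alpha(y)\big)^{n-2}N_0(x,y)^2\,dx\,dy\ \ge\ 1 .
\end{equation}

The weight $(\alpha(x)\alpha(y))^{n-2}$ is small at vertices of low degree, so we must show that such vertices carry little of the mass of $N_0^2$. Let $\Sigma=\{x:\alpha(x)\ge1-1/n\}$. On $\Sigma^2$ the weight is at least $(1-1/n)^{2n}\ge\frac1{16}$. Off $\Sigma$ we have $|\gamma|>1/n$, so $|\Sigma^c|\le n^2\|\gamma\|_2^2=n^2d^{-2}s^2$.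

\emph{Mass of a row.} Since $\int w_x=0$, we have $N_0(x,y)=\int X(y,z)w_x(z)\,dz=(T_Xw_x)(y)$. The operator $T_X$ has norm $r/d$, and $\|w_x\|_2\le\|X(x,\cdot)\|_2\le1/d$ because subtracting the mean does not increase the $L^2$ norm. Hence $\int N_0(x,y)^2dy\le d^{-4}r^2\le d^{-4}\kappa$ for every $x$.

\emph{Total mass.} Multiplying out, $N_0(x,y)=d^{-2}N(x,y)-\gamma(x)\gamma(y)$. Here $\|d^{-2}N\|_2=d^{-2}\kappa\ge\kappa$, and the second term has $L^2$ norm $\|\gamma\|_2^2=d^{-2}s^2$. So $\kappa^2\le2\|N_0\|_2^2+2d^{-4}s^4$, and with $s^2\le\kappa$ we get $\|N_0\|_2^2\ge\frac12\kappa^2-d^{-4}\kappa s^2$.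

The complement of $\Sigma^2$ is covered by $\Sigma^c\times[0,1]$ and $[0,1]\times\Sigma^c$, and $N_0$ is symmetric, so
\[
\iint_{\Sigma^2}N_0^2\ \ge\ \tfrac12\kappa^2-d^{-4}\kappa s^2-2n^2d^{-6}\kappa s^2\ \ge\ \tfrac12\kappa^2-3n^2d^{-6}\kappa s^2 .
\]
Inserting this in \eqref{eq:j2},
\[
t(K_{2,n},V')\ \ge\ 1+\frac{n(n-1)}{32}\Big(\frac{\kappa^2}2-3n^2d^{-6}\kappa s^2\Big)\ \ge\ 1+\xi,\qquad \xi=\frac{n(n-1)}{64}\kappa^2-n^4d^{-6}\kappa s^2 .
\]
We have $\xi\le1$ because $n\kappa\le1$. Thus $\log t(K_{2,n},V')\ge\xi/2$: for $\xi\le0$ because $t(K_{2,n},V')\ge1$, and for $0<\xi\le1$ by \eqref{eq:log}. Divide by $2n$.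
\end{proof}

\section{The local inequality}\label{sec:local}

For a graphon $W$ let
\[
P=t(K_2,W),\qquad u=P-p,\qquad d=1-P=q-u,\qquad Y=W-P .
\]
Then $|Y|\le1$, $\int Y=0$, $W=P+Y$ and $V=1-W=d-Y$. The quantities $g,s,\kappa,r,\tau,Q$ refer to this $Y$. The numbers $u$ and $\kappa$ measure how far $W$ is from the constant $p$: if $\kappa=0$, then $r=0$ by \eqref{eq:srk}, so $\int_{S\times T}Y=0$ for all measurable $S,T$ and $Y=0$ almost everywhere.

We prove the local estimate for a model of \eqref{eq:Dphi} in which $\varphi_{N,N}$ is replaced by $\varphi_{k_0,n_0}$ and $e_2$ by $2$. The value $2$, rather than $1$, retains a positive multiple of $u^2$. This is needed because the red and blue triangle terms cancel exactly only at $u=0$, and they leave a remainder of order $|u|\kappa$.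

\begin{proposition}\label{prop:local}
There are integers $n_0\ge k_0\ge1$ with $k_0>3\rho$ and $n_0\ge2$, and a number $\delta\in(0,\frac12\min(p,q)]$, such that every graphon $W$ with $|u|<\delta$ and $\kappa^2<\delta$ satisfies
\[
G(W):=\frac p{e_1}\Big(\frac{t(H_1,W)}{p^{e_1}}-1\Big)+\frac q2\Big(e^{2\varphi_{k_0,n_0}(V)}-1\Big)\ \ge\ \frac{u^2}{4q}+\kappa^2 .
\]
\end{proposition}

\begin{proof}
Fix an integer $k_0\ge1$ with $k_0>3\rho$ and put $\lambda=1-3\rho/k_0>0$. Let $|u|\le\frac12\min(p,q)$, so that $P\in[p/2,1]$ and $d\in[q/2,1]$, and put $B=2/q\ge1/d$. The constants $C,L_1,\dots,L_4,\mu$ below depend only on $H_1$, $p$ and $k_0$. The integer $n_0\ge2$ is chosen at the end, and the smallness conditions (S1)--(S3) on $\kappa$ may depend on it.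

\emph{The red term.} Apply Lemma~\ref{lem:expand} to $H_1$ with $\theta=P$ and multiply by $(P/p)^{e_1}$. Since $(P/p)^{e_1}\ge1+e_1u/p$ and $(P/p)^{e_1}(1+1/P)^{e_1}\le(2/p)^{e_1}$,
\begin{equation}\label{eq:red}
\frac p{e_1}\Big(\frac{t(H_1,W)}{p^{e_1}}-1\Big)\ \ge\ u+\frac{c_3(H_1)}{e_1}\,p^{1-e_1}P^{e_1-3}\,\tau-L_1Q ,\qquad L_1=\frac p{e_1}\Big(\frac2p\Big)^{e_1}.
\end{equation}

\emph{The blue term: normalization.} Let $V'=V/d=1-Y/d$, which has mean $1$. We have $\log t(K_{k_0,k_0,k_0},V)=3k_0^2\log d+\log t(K_{k_0,k_0,k_0},V')$ and $\sigma_{n_0}(V)=\log d+\sigma_{n_0}(V')$, and $\frac\rho{k_0^3}3k_0^2+\lambda=1$. Hence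
\[
\varphi_{k_0,n_0}(V)=\log\frac dq+\zeta,\qquad \zeta=\frac\rho{k_0^3}\log t(K_{k_0,k_0,k_0},V')+\lambda\,\sigma_{n_0}(V'),
\]
with the first term of $\zeta$ omitted if $\rho=0$. Since $e^{2\zeta}\ge1+2\zeta$,
\begin{equation}\label{eq:blue}
\frac q2\big(e^{2\varphi_{k_0,n_0}(V)}-1\big)\ \ge\ \frac q2\Big(\frac{d^2}{q^2}-1\Big)+\frac{d^2}q\zeta=-u+\frac{u^2}{2q}+\frac{d^2}q\zeta .
\end{equation}

\emph{The tripartite part of $\zeta$.} The graph $K_{k_0,k_0,k_0}$ is $K_4$-free with $k_0^3$ triangles. Apply Lemma~\ref{lem:expand} with $\theta=d$ and with $-Y$ in place of $Y$; this leaves $s,\kappa,r,Q$ unchanged and reverses the sign of $\tau$. We obtain $t(K_{k_0,k_0,k_0},V')\ge1+\xi$ with $\xi=-k_0^3d^{-3}\tau-L_2Q$ and $L_2=(1+B)^{3k_0^2}$. As $|\tau|\le\kappa$ and $Q\le3\kappa$, we have $|\xi|\le\frac12$ if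
\[
\text{(S1)}\qquad (k_0^3B^3+3L_2)\,\kappa\le\tfrac12 .
\]
Moreover $\tau^2\le\kappa^2\le Q$ and $Q^2\le3Q$ give $\xi^2\le2k_0^6B^6\tau^2+2L_2^2Q^2\le(2k_0^6B^6+6L_2^2)Q$. By \eqref{eq:log}, with $L_3=L_2+2k_0^6B^6+6L_2^2$,
\begin{equation}\label{eq:tri}
\log t(K_{k_0,k_0,k_0},V')\ \ge\ \xi-\xi^2\ \ge\ -k_0^3d^{-3}\tau-L_3Q .
\end{equation}

\emph{The bipartite part of $\zeta$.} We need a gain in $s^2$ as well as in $\kappa^2$, to absorb the terms $rs^2$ and $s\kappa$ of $Q$ and the loss in Lemma~\ref{lem:gain}. It comes from $K_{1,2}$. By Lemma~\ref{lem:mono}(a), $\sigma_{n_0}(V')$ is at least $\frac12\log t(K_{1,2},V')$ and at least $\frac1{2n_0}\log t(K_{2,n_0},V')$, hence at least their average. Assume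
\[
\text{(S2)}\qquad n_0^3B^6\kappa\le\tfrac12 ,
\]
which implies $n_0\kappa\le1$ and $B^2\kappa\le1$ as $B\ge1$. We have $t(K_{1,2},V')=\int(1-g/d)^2=1+s^2/d^2$ with $s^2/d^2\le B^2\kappa\le1$, so $\log t(K_{1,2},V')\ge s^2/(2d^2)\ge s^2/2$ by \eqref{eq:log}. With Lemma~\ref{lem:gain},
\begin{equation}\label{eq:bip}
\sigma_{n_0}(V')\ \ge\ \frac{s^2}8+\frac{n_0-1}{512}\kappa^2-\frac18n_0^3B^6\kappa s^2\ \ge\ \frac{s^2}{16}+\frac{n_0-1}{512}\kappa^2 .
\end{equation}

\emph{The sum.} Add \eqref{eq:red} and \eqref{eq:blue}, insert \eqref{eq:tri} and \eqref{eq:bip}, and use $q/4\le d^2/q\le1/q$. The terms $\pm u$ cancel. With $\mu=q\lambda/64$ and $L_4=L_1+\rho L_3/(qk_0^3)$,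
\[
G(W)\ \ge\ \frac{u^2}{2q}+\beta(u)\tau+\mu s^2+\frac{\mu(n_0-1)}{32}\kappa^2-L_4\big(rs^2+s\kappa+\kappa^2\big),
\]
where
\[
\beta(u)=\frac{c_3(H_1)}{e_1}\,p^{1-e_1}(p+u)^{e_1-3}-\frac\rho{q(q-u)} .
\]
By the choice of $\rho$, $\beta(0)=c_3(H_1)/(e_1p^2)-\rho/q^2=0$. Let $C$ be the maximum of $|\beta'|$ on $|u|\le\frac12\min(p,q)$. By the inequality of arithmetic and geometric means,
\[
|\beta(u)\tau|\le C|u|\kappa\le\frac{u^2}{4q}+qC^2\kappa^2,\qquad L_4s\kappa\le\frac\mu4s^2+\frac{L_4^2}\mu\kappa^2 ,
\]
and $L_4rs^2\le L_4\kappa^{1/2}s^2\le\frac\mu2s^2$ if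
\[
\text{(S3)}\qquad L_4\kappa^{1/2}\le\tfrac\mu2 .
\]
The terms in $s^2$ add up to at least $\frac\mu4s^2\ge0$, and so
\[
G(W)\ \ge\ \frac{u^2}{4q}+\Big(\frac{\mu(n_0-1)}{32}-qC^2-\frac{L_4^2}\mu-L_4\Big)\kappa^2 .
\]
Since $\mu,C,L_4$ do not depend on $n_0$, we can choose $n_0\ge\max(k_0,2)$ so that the bracket is at least $1$, and then $\delta\le\frac12\min(p,q)$ so small that $\kappa^2<\delta$ implies (S1)--(S3).
\end{proof}

\section{Proof of Theorem~\ref{thm:B}}\label{sec:end}

Necessity in part (2) is Proposition~\ref{prop:nec}. For existence, let $H_1$, $p$, $\rho=a/b$ be as in Section~\ref{sec:partner}, and let $k_0,n_0,\delta$ be given by Proposition~\ref{prop:local}. We find $N\ge n_0$ and $M\ge1$ such that $H_2=MH^{(N)}$ satisfies $D(W)\ge0$ for all $W$, with equality only for $W=p$ almost everywhere. If $H_1$ is triangle-free, then $a=0$ and $H_2$ consists of copies of $K_{N,N}$ only.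

The functions $u=t(K_2,W)-p$ and $\kappa^2=t(C_4,W-t(K_2,W))$ are continuous on $\mathcal W$, so the sets
\[
\mathcal O=\{W\in\mathcal W:\ |u|\ge\delta\ \text{ or }\ \kappa^2\ge\delta\},\qquad \mathcal K=\{W\in\mathcal O:\ t(H_1,W)\le p^{e_1}\}
\]
are compact. The set $\mathcal O$ contains $W\equiv0$. The set $\mathcal K$ is the part of $\mathcal O$ on which the red term is not positive.

\subsection*{Choice of $N$} Let $W$ be a graphon whose class lies in $\mathcal K$, and let $V=1-W$. We check the hypotheses of Lemma~\ref{lem:growth}.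

First, $\|V\|_\infty>q$. Otherwise $W\ge p$ almost everywhere, and bounding all factors but one from below by $p$ gives $p^{e_1}\ge t(H_1,W)\ge p^{e_1-1}\int W$. So $\int(W-p)\le0$, hence $W=p$ almost everywhere. Then $u=0$ and $\kappa=0$, which contradicts $W\in\mathcal O$.

Second, if $\rho>0$, then $t(H_1,1-V)\le p^{e_1}<m(H_1)$, so $t(K_3,V)>0$ by the definition of $m(H_1)$. This is the only use of the hypothesis $p^{e_1}<m(H_1)$.

Hence $\varphi_{N,N}(1-W)>0$ for all large $N$. For $N\ge n_0$ consider, using \eqref{eq:HN},
\[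
\mathcal U_N=\{W\in\mathcal K:\varphi_{N,N}(1-W)>0\}=\{W\in\mathcal K:\ t(H^{(N)},1-W)>q^{bN^3}\}.
\]
These sets are open in $\mathcal K$ by the second description, they cover $\mathcal K$, and they increase with $N$ because $\varphi_{N+1,N+1}\ge\varphi_{N,N}$ by Lemma~\ref{lem:mono}(b). By compactness $\mathcal U_N=\mathcal K$ for some $N\ge n_0$. Fix this $N$.

\subsection*{Choice of $M$} The function
\[
W\ \mapsto\ \max\Big\{\frac{t(H_1,W)}{p^{e_1}}-1,\ \ \frac{t(H^{(N)},1-W)}{q^{bN^3}}-1\Big\}
\]
is continuous on $\mathcal O$ and positive: the first entry is positive on $\mathcal O\setminus\mathcal K$ and the second on $\mathcal K$. So it is at least some $\eta>0$ on $\mathcal O$. Let $H_2=MH^{(N)}$ and $W\in\mathcal O$, and use \eqref{eq:D} and the nonnegativity of densities. If the first entry is at least $\eta$, then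
\[
D(W)\ \ge\ \frac{p\eta}{e_1}-\frac q{MbN^3}.
\]
If the second entry is at least $\eta$, then $t(H_2,1-W)/q^{e_2}\ge(1+\eta)^M$ and
\[
D(W)\ \ge\ -\frac p{e_1}+\frac q{MbN^3}\big((1+\eta)^M-1\big).
\]
Both lower bounds are independent of $W$ and positive for large $M$. Fix such an $M$; then $D>0$ on $\mathcal O$.

\subsection*{Near the constant graphon} Let $W\notin\mathcal O$, so that $|u|<\delta$ and $\kappa^2<\delta$. For fixed $\varphi\in[-\infty,\infty)$ the function $z\mapsto(e^{z\varphi}-1)/z$ is nondecreasing on $z>0$. Indeed, for $\varphi\ge0$ it equals $\int_0^\varphi e^{z\xi}d\xi$, and for $\varphi<0$, including $\varphi=-\infty$, it equals $-\int_\varphi^0e^{z\xi}d\xi$. Now $e_2=MbN^3\ge2$, and $\varphi_{N,N}\ge\varphi_{k_0,n_0}$ by Lemma~\ref{lem:mono}(b) since $N\ge n_0\ge k_0$. Therefore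
\[
\frac q{e_2}\big(e^{e_2\varphi_{N,N}(V)}-1\big)\ \ge\ \frac q2\big(e^{2\varphi_{N,N}(V)}-1\big)\ \ge\ \frac q2\big(e^{2\varphi_{k_0,n_0}(V)}-1\big),
\]
and \eqref{eq:Dphi} and Proposition~\ref{prop:local} give
\[
D(W)\ \ge\ G(W)\ \ge\ \frac{u^2}{4q}+\kappa^2\ \ge\ 0 .
\]
Equality forces $u=0$ and $\kappa=0$, that is, $W=p$ almost everywhere.

Thus $D(W)\ge0$ for every graphon $W$, with equality only for $W=p$ almost everywhere, and $(H_1,H_2)$ is $(p,q)$-common. This proves Theorem~\ref{thm:B}, and with it Theorem~\ref{thm:A}. \qed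

\begin{thebibliography}{9}
\bibitem{BMN} Natalie Behague, Natasha Morrison and Jonathan A. Noel, \emph{Common Pairs of Graphs}, arXiv:2208.02045 (2022).
\end{thebibliography}
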